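\title{Countable minimal prime posets of dimension two}

\begin{abstract}
A poset is prime if it has at least four elements and no nontrivial autonomous set, and a prime poset is minimal prime if it embeds in each of its prime induced subposets of the same cardinality. Pouzet and Zaguia asked whether a list of nineteen posets contains, up to mutual embeddability, all countably infinite minimal prime posets of dimension two. We show that it does not. To every sequence $\sigma$ of signs we attach two posets $P_\sigma$ and $U_\sigma$ of dimension two, drawn in the plane as a sequence of points that moves outward, respectively inward. The countably infinite minimal prime posets of dimension two are, up to mutual embeddability, the nineteen posets and the posets $P_\sigma$ and $U_\sigma$ with $\sigma$ periodic and neither constant nor alternating. They form exactly $\aleph_0$ classes. We also find countable prime posets of dimension two that embed no infinite minimal prime poset.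
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Minimal prime posets}
Let $P=(V,\le)$ be a poset. A set $A\subseteq V$ is \emph{autonomous} if every $v\in V\setminus A$ is below all elements of $A$, above all elements of $A$, or incomparable to all elements of $A$. From the outside such a set looks like a single element, so $P$ arises from a poset on fewer points by substituting $A$ for one of them. The sets $\emptyset$, $V$ and the singletons are the \emph{trivial} autonomous sets, and $P$ is \emph{prime} if $|V|\ge4$ and all its autonomous sets are trivial. Chains and antichains are never prime: in a chain take a proper initial segment with at least two elements, in an antichain any two elements.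

We say that $P$ \emph{embeds} $Q$, or that $Q$ embeds in $P$, if $Q$ is isomorphic to an induced subposet of $P$, and we call two posets \emph{equimorphic} if each embeds the other. A poset $P$ is \emph{minimal prime} if it is prime and every prime induced subposet of $P$ of the same cardinality as $P$ embeds $P$. Every finite prime poset is minimal prime, so the notion has content only for infinite posets. The \emph{dimension} of $P$ is the least number of linear orders on $V$ whose intersection is $\le$. Thus $P$ has dimension $2$ if it is not a chain and there are linear orders $<_x$, $<_y$ on $V$ with $u<v$ if and only if $u<_xv$ and $u<_yv$. We think of the elements as points of the plane with distinct coordinates, $u$ being below $v$ when it lies to the southwest of $v$. The dual of $P$ is written $P^*$.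

By Ramsey's theorem every infinite poset embeds $\omega$, $\omega^*$ or the countable antichain, and each of these three embeds in all its infinite subsets. None of them is prime. Minimal prime posets are the candidates for the same role among prime posets: they are the infinite prime posets that cannot be made smaller without losing primality.

\subsection*{Nineteen posets}
Let $C=(E,\le)$ be one of the chains $\omega$, $\omega^*$.
\begin{itemize}
\item $Q_1(C)$ is $E\times\{0,1\}$ with $(x,0)<(y,1)$ for $x\le y$ and no other relations.
\item $P_1(C)$ is $E\times\{0,1\}$ with $(x,i)<(y,j)$ if and only if $i\ge j$ and $x>y$.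
\item $B(C)$ is $E\times\{0,1\}$ with $(x,0)<(y,0)$ for $x<y$ and $(x,0)<(y,1)$ for $x\le y$. It serves as the base of the next three posets.
\item $P_c(C)$ is $B(C)$ with one new element $c$ and $c<(x,1)$ for all $x$.
\item $P_{ab}(C)$ is $B(C)$ with two new elements $a,b$, where $(x,0)<a$ for all $x$ and $b<a$.
\item $P_{a/b}(C)$ is obtained from $P_{ab}(C)$ by removing the relations $(x,0)<(x,1)$ and $b<a$ and adding $(x,0)<b$ and $(x,1)<b$ for all $x$.
\item $Q_2$ is the one-way infinite fence $a_0<a_1>a_2<a_3>\cdots$, in which only consecutive elements are comparable.
\item $P_2$ is $\{v_n:n<\omega\}$ with $v_i<v_j$ if and only if $j\ge i+2$.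
\end{itemize}
The listed relations are already transitive, so no further relations are generated. For the posets built on $B(C)$, suppose $u<v<w$ are two listed relations. Then either $v=(y,0)$ and $u=(x,0)$ with $x<y$, and everything listed above $(y,0)$ is listed above $(x,0)$; or we are in $P_{a/b}(C)$ with $v=(y,1)$, $w=b$ and $u=(x,0)$, and $u<b$ is listed.

Let $\mathcal L$ be the set of the sixteen posets $Q_1(\omega)$, $P_1(\omega)$, $P_c(C)$, $P_{ab}(C)$, $P_{a/b}(C)$ $(C\in\{\omega,\omega^*\})$ and their duals. \emph{The nineteen posets} are the members of $\mathcal L\cup\{Q_2,P_2,P_2^*\}$. We use the following known fact without proof.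
\begin{itemize}
\item[(N)] The nineteen posets are countably infinite, minimal prime and of dimension $2$, and no one of them embeds another.
\end{itemize}
Pouzet and Zaguia \cite{PZ} posed the following question, where uniqueness is understood up to equimorphy (for instance, the fence that starts with a maximal element is identified with $Q_2$).
\begin{quote}
\emph{Is every countably infinite minimal prime poset of dimension $2$ equimorphic to one of the nineteen posets?}
\end{quote}

The nineteen posets are of two kinds. A member of $\mathcal L$ is reproduced by every infinite subset of $E$; it is the sort of object that Ramsey's theorem extracts. The posets $Q_2$, $P_2$, $P_2^*$ are a path of comparabilities or a path of incomparabilities; this is the sort of object that K\"onig's lemma extracts. Both tools tend to produce finite lists, and this suggests a positive answer. The weak point is the second kind. In $Q_2$ each new element is comparable to its predecessor and to nothing earlier; in $P_2$ it is incomparable to its predecessor and comparable to everything earlier. Nothing forces the same choice at every step. Nor can one pass to a subsequence on which the choice is constant, because deleting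 one element of such a structure cuts it in two and makes one part autonomous. So the sequence of choices is an invariant, and the answer to the question is negative.

\subsection*{Posets from sign sequences}
Let $\sigma=(\sigma_0,\sigma_1,\dots)\in\{+,-\}^\omega$.

The poset $P_\sigma$ has elements $v_0,v_1,\dots$. For $i<j$ the elements $v_i$ and $v_j$ are comparable if and only if
\[
j=i+1\ \text{ and }\ \sigma_j\ne\sigma_{j-1},\qquad\text{or}\qquad j\ge i+2\ \text{ and }\ \sigma_j=\sigma_{j-1},
\]
and then $v_i<v_j$ if $\sigma_j=+$ and $v_j<v_i$ if $\sigma_j=-$. The relation is decided by the element of \emph{larger} index.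

The poset $U_\sigma$ has elements $u_0,u_1,\dots$. For $i<j$ the elements $u_i$ and $u_j$ are comparable if and only if
\[
j=i+1\ \text{ and }\ \sigma_i\ne\sigma_{i+1},\qquad\text{or}\qquad j\ge i+2\ \text{ and }\ \sigma_i=\sigma_{i+1},
\]
and then $u_j<u_i$ if $\sigma_i=+$ and $u_i<u_j$ if $\sigma_i=-$. The relation is decided by the element of \emph{smaller} index.

Section~\ref{sec:plane} shows that both are posets of dimension $2$. We have $P_\sigma^*=P_{-\sigma}$ and $U_\sigma^*=U_{-\sigma}$. For $\sigma$ constantly $+$ we get $P_\sigma=P_2$ and $U_\sigma=P_2^*$, for $\sigma$ constantly $-$ the duals, and for $\sigma$ alternating both posets are one-way infinite fences.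

We call $\sigma$ \emph{mixed} if each of $\sigma_j=\sigma_{j-1}$ and $\sigma_j\ne\sigma_{j-1}$ holds for infinitely many $j$. We write $\sigma^{(s)}=(\sigma_s,\sigma_{s+1},\dots)$ and call these sequences, $s\ge0$, the \emph{shifts} of $\sigma$. The sequence $\sigma$ is \emph{periodic} if $\sigma^{(s)}=\sigma$ for some $s\ge1$, and \emph{eventually periodic} if some shift is periodic. A periodic sequence is mixed exactly when it is neither constant nor alternating, and among periodic sequences ``is a shift of'' is an equivalence relation.

\begin{theorem}\label{thm:answer}
Let $\sigma$ be periodic and mixed, for example $\sigma=(++--)^\omega$. Then $P_\sigma$ is a countably infinite minimal prime poset of dimension $2$ that is equimorphic to none of the nineteen posets. For periodic mixed $\sigma,\tau$, the poset $P_\sigma$ embeds in $P_\tau$ if and only if $\sigma$ is a shift of $\tau$. In particular the periods $+^n-$, $n\ge2$, give infinitely many pairwise incomparable examples beyond the nineteen.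
\end{theorem}

\begin{theorem}\label{thm:class}
\begin{itemize}
\item[(a)] Every infinite prime poset of dimension $2$ embeds one of the nineteen posets, or $P_\sigma$ for some mixed $\sigma$, or $U_\sigma$ for some $\sigma$.
\item[(b)] Up to equimorphy, the countably infinite minimal prime posets of dimension $2$ are exactly the nineteen posets, the posets $P_\sigma$ with $\sigma$ periodic and mixed, and the posets $U_\sigma$ with $\sigma$ periodic and mixed.
\item[(c)] For periodic mixed $\sigma,\tau$, the posets $P_\sigma,P_\tau$ (respectively $U_\sigma,U_\tau$) are equimorphic if and only if $\sigma$ and $\tau$ are shifts of each other, and there are no other equimorphisms among the posets in \textup{(b)}. So there are exactly $\aleph_0$ classes.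
\item[(d)] If $\sigma$ is mixed and not eventually periodic, then $P_\sigma$ is a countable prime poset of dimension $2$ that embeds no infinite minimal prime poset.
\end{itemize}
\end{theorem}

Call a periodic sequence up to shift a \emph{cyclic word}. The list in (b) then consists of the sixteen posets of $\mathcal L$, one poset $P_\sigma$ for every cyclic word over $\{+,-\}$, where the words $(+)$, $(-)$, $(+-)$ give $P_2$, $P_2^*$, $Q_2$, and one poset $U_\sigma$ for every cyclic word other than these three. Part (d) applies for instance to $\sigma={+}{-}{+}{+}{-}{+}{+}{+}{-}\cdots$, whose runs have unbounded length. It shows that the analogy with Ramsey's theorem is incomplete: an infinite prime poset need not embed an infinite minimal prime poset.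

Theorem~\ref{thm:answer} is proved in Section~\ref{sec:P} from the definitions and the primality part of (N). Parts (c) and (d) of Theorem~\ref{thm:class} are proved in Section~\ref{sec:U} by the same means. The main work is part (a). Sections~\ref{sec:ladders}--\ref{sec:walks} prove a version of it for comparability graphs, and Section~\ref{sec:final} deduces (a) and (b).

\section{The two families in the plane}\label{sec:plane}

\subsection*{Graphs}
For vertices $u\ne v$ of a graph, $\mathrm{adj}(u,v)$ is $1$ if they are adjacent, written $u\sim v$, and $0$ otherwise. A vertex $v\notin A$ \emph{splits} the set $A$ if it is adjacent to some but not all elements of $A$, and $A$ is a \emph{module} if no vertex splits it. A graph is \emph{prime} if it has at least four vertices and its only modules are $\emptyset$, the singletons and the whole vertex set. A graph and its complement have the same modules. ``Contains'' always refers to induced subgraphs.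

In the comparability graph $\operatorname{Comp}(P)$ two distinct elements are adjacent when they are comparable. An autonomous set of $P$ is a module of $\operatorname{Comp}(P)$. Hence \emph{$P$ is prime whenever $\operatorname{Comp}(P)$ is}.

For $\mu=(\mu_j)_{j\ge1}$ and $\lambda=(\lambda_i)_{i\ge0}$ with values in $\{0,1\}$, define graphs $G_\mu$ on $v_0,v_1,\dots$ and $H_\lambda$ on $u_0,u_1,\dots$ by
\begin{align*}
G_\mu:&\quad \mathrm{adj}(v_j,v_{j-1})=1-\mu_j, & &\mathrm{adj}(v_j,v_i)=\mu_j\quad(i\le j-2),\\
H_\lambda:&\quad \mathrm{adj}(u_i,u_{i+1})=1-\lambda_i, & &\mathrm{adj}(u_i,u_j)=\lambda_i\quad(j\ge i+2).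
\end{align*}
In $G_\mu$ each vertex treats its predecessor differently from all earlier vertices; in $H_\lambda$ each vertex treats its successor differently from all later vertices. If $\mu$ and $\lambda$ are both constantly $0$, both graphs are the one-way infinite path, and if they are both constantly $1$, both are its complement. Given $\sigma$, let $\mu_j=1$ if $\sigma_j=\sigma_{j-1}$ and $\mu_j=0$ otherwise, and let $\lambda_i=\mu_{i+1}$. Then $\operatorname{Comp}(P_\sigma)=G_\mu$ and $\operatorname{Comp}(U_\sigma)=H_\lambda$, and $\sigma$ is mixed if and only if $\mu$ takes both values infinitely often, in which case we also call $\mu$ mixed. Every $\mu$, and every $\lambda$, arises from exactly two sequences $\sigma$ and $-\sigma$.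

\begin{lemma}\label{lem:dim}
For every $\sigma$, both $P_\sigma$ and $U_\sigma$ are posets of dimension $2$.
\end{lemma}

\begin{proof}
Let the \emph{own axis} of an element be $x$ if its index is odd and $y$ if its index is even.

For $P_\sigma$, build linear orders $<_x$, $<_y$ by inserting $v_0,v_1,\dots$ in turn. In its own axis, $v_j$ is placed above all of $v_0,\dots,v_{j-1}$ if $\sigma_j=+$ and below them if $\sigma_j=-$. The other axis is the own axis of $v_{j-1}$. There $v_{j-1}$ is the maximum of $v_0,\dots,v_{j-1}$ if $\sigma_{j-1}=+$, and we place $v_j$ immediately below it; it is the minimum if $\sigma_{j-1}=-$, and we place $v_j$ immediately above it. Let $i<j$. In the own axis of $v_j$, the element $v_j$ is above $v_i$ if and only if $\sigma_j=+$. In the other axis, $v_j$ is above $v_i$ if and only if $\sigma_{j-1}=+$ when $i\le j-2$, and if and only if $\sigma_{j-1}=-$ when $i=j-1$. So the two orders agree on $v_i,v_j$ exactly in the cases listed in the definition of $P_\sigma$, and the direction is given by $\sigma_j$.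

For $U_\sigma$ define the two relations directly. Let $i<j$. In the own axis of $u_i$, put $u_i$ above $u_j$ if and only if $\sigma_i=+$. In the other axis, put $u_i$ above $u_j$ if and only if $\sigma_{i+1}=+$ when $j\ge i+2$, and if and only if $\sigma_{i+1}=-$ when $j=i+1$. On $\{u_0,\dots,u_n\}$ these are the linear orders obtained by inserting $u_n,u_{n-1},\dots,u_0$ by the rule above: $u_i$ becomes extreme in its own axis, and in the other axis it is placed next to the extreme element $u_{i+1}$, on its inner side. Hence both relations are transitive on every finite set, so they are linear orders, and their intersection is $U_\sigma$.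

Neither poset is a chain: $v_2$ is incomparable to one of $v_0,v_1$, and $u_0$ to one of $u_1,u_2$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\draw[gray!30] (0.5,0.5) grid (8.5,8.5);
\draw[gray,thick] (4,6)--(6,5)--(5,3)--(2,4)--(3,8)--(8,7)--(7,1)--(1,2);
\foreach \n/\a/\b in {0/4/6,1/6/5,2/5/3,3/2/4,4/3/8,5/8/7,6/7/1,7/1/2}
  \fill (\a,\b) circle (3.5pt) node[above right] {$v_{\n}$};
\end{tikzpicture}
\caption{The first eight elements of $P_\sigma$ for $\sigma=(++--)^\omega$. An element is below another when it lies to the southwest of it; the gray line only records the order of insertion. Each $v_j$ is extreme in one coordinate among $v_0,\dots,v_j$, and in the other coordinate it separates $v_{j-1}$ from $v_0,\dots,v_{j-2}$. Read backward, as $u_i=v_{7-i}$, the points are the first eight elements of $U_\tau$ for $\tau=(--++)^\omega$, which spirals inward.}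
\label{fig:spiral}
\end{figure}

\begin{example}[the spiral]\label{ex:spiral}
Let $\sigma=(++--)^\omega$. The points are inserted up, right, down, left, up, and so on, which gives the spiral of Figure~\ref{fig:spiral}. Here $\mu_j=1$ for odd $j$ and $\mu_j=0$ for even $j$. Among the earlier elements, $v_j$ is comparable to all but $v_{j-1}$ if $j$ is odd, and only to $v_{j-1}$ if $j$ is even.

Consider the set $\{v_0,v_1,v_2\}$. The element $v_3$ is below $v_0$ and $v_1$ and incomparable to $v_2$. The element $v_4$ is incomparable to all three, $v_5$ is above all three, $v_6$ is incomparable to all three, $v_7$ is below all three, and so on with period $4$. So $v_3$ is the only element that prevents $\{v_0,v_1,v_2\}$ from being autonomous. An infinite prime subposet that contains two of $v_0,v_1,v_2$ must contain $v_3$, then for the same reason $v_4$, and so on. Consequently every infinite prime subposet is cofinite. It therefore contains the image of $v_i\mapsto v_{i+4t}$ for large $t$, which is a copy of the whole spiral. This is minimality. A member of $\mathcal L$ cannot embed, since it has prime subposets with infinite complement. Finally, every element of the spiral is comparable to almost all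 elements of odd index and incomparable to almost all elements of even index, and nothing like this happens in $Q_2$, $P_2$ or $P_2^*$.
\end{example}

The last two observations will be needed for both families, so we isolate them.

\begin{lemma}\label{lem:not19}
Let $Z$ be a poset in which every infinite prime induced subposet is cofinite. Suppose that infinitely many elements of $Z$ are comparable to infinitely many elements, and that infinitely many elements of $Z$ are incomparable to infinitely many elements. Then none of the nineteen posets embeds in $Z$.
\end{lemma}

\begin{proof}
Let $f\colon T\to Z$ be an embedding of one of the nineteen posets. By (N), $T$ is prime.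

Suppose $T\in\mathcal L$. Choose $E'\subseteq E$ infinite with infinite complement, and let $T'$ be the subposet of $T$ on $E'\times\{0,1\}$ together with the extra elements $c$ or $a,b$, if there are any. The chains $E'$ and $E$ are isomorphic, and the order of $T$ is given by the listed relations, which depend only on the order of $E$. So $T'\cong T$, and $f(T')$ is an infinite prime subposet of $Z$ disjoint from the infinite set $f(T\setminus T')$. This contradicts the first hypothesis.

Suppose $T\in\{Q_2,P_2,P_2^*\}$. The image $f(T)$ is cofinite. So it contains an element comparable to infinitely many elements of $f(T)$, and an element incomparable to infinitely many elements of $f(T)$. But in $Q_2$ every element is comparable to at most two others, and in $P_2$ and $P_2^*$ every element is incomparable to at most two others.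
\end{proof}

\section{The posets $P_\sigma$ and the negative answer}\label{sec:P}

For $X\subseteq\omega$ let $P_\sigma[X]$ be the subposet induced on $\{v_i:i\in X\}$, and let $[m,\infty)=\{i\in\omega:i\ge m\}$.

\begin{lemma}\label{lem:Pprime}
Let $\sigma$ be mixed.
\begin{itemize}
\item[(i)] $G_\mu$ is prime, hence $P_\sigma$ is prime.
\item[(ii)] If $X$ is infinite and $P_\sigma[X]$ is prime, then $X=[m,\infty)$, or $X=\{k\}\cup[m,\infty)$ with $k\le m-2$.
\item[(iii)] Conversely let $X$ be of one of these forms. Listing $X$ in increasing order gives an isomorphism $P_\tau\cong P_\sigma[X]$, where $\tau=\sigma^{(m)}$ in the first case, and $\tau_0=-\sigma_{m-1}$, $\tau_i=\sigma_{m-1+i}$ $(i\ge1)$ in the second. The sequence $\tau$ is mixed, so $P_\sigma[X]$ is prime.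
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $M$ be a module with $|M|\ge2$, and let $v_i,v_j\in M$ with $i<j$. Since $\mathrm{adj}(v_{j+1},v_j)=1-\mu_{j+1}$ and $\mathrm{adj}(v_{j+1},v_i)=\mu_{j+1}$, the vertex $v_{j+1}$ would split $M$ if it were outside. So $v_{j+1}\in M$, and by induction $v_k\in M$ for all $k\ge j$. Let $m$ be least with $v_k\in M$ for all $k\ge m$. If $m\ge1$, then $v_{m-1}\notin M$ and $\mathrm{adj}(v_{m-1},v_k)=\mu_k$ for $k\ge m+1$, so $\mu$ is constant on $[m+1,\infty)$. This contradicts mixedness. Hence $m=0$.

(ii) Suppose $l\notin X$ and $X_0=X\cap[0,l)$ has at least two elements. If $j\in X\setminus X_0$ and $i\in X_0$, then $j\ge l+1\ge i+2$, so the relation of $v_j$ to $v_i$ depends only on $j$. Thus $\{v_i:i\in X_0\}$ is autonomous in $P_\sigma[X]$, and it is finite with at least two elements, hence nontrivial. So $X$ contains every integer above its second smallest element.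

(iii) The relation of $v_j$ to an element of smaller index depends only on $\sigma_j$, $\sigma_{j-1}$ and on whether that element is $v_{j-1}$. This settles the first case, and in the second case all pairs except $v_k,v_m$. These two are comparable if and only if $\sigma_m=\sigma_{m-1}$, that is $\tau_1\ne\tau_0$, which is the condition for the first two elements of $P_\tau$; the direction is given by $\sigma_m=\tau_1$.
\end{proof}

Mixedness is needed in (i): for $\sigma={-}{+}{+}{+}\cdots$ the element $v_0$ is below all others, so $P_\sigma$ is not prime.

Next we recover $\sigma$ from the isomorphism type of $P_\sigma$. The order of the indices is not part of the structure, but primality detects it. For a poset $Z$ let $r(Z)$ be the set of elements whose deletion leaves a prime poset; isomorphisms preserve it. By Lemma~\ref{lem:Pprime}, $r(P_\sigma)=\{v_0,v_1\}$ for mixed $\sigma$, because the complement of $\{i\}$ has one of the two forms in (ii) exactly for $i\in\{0,1\}$. By (iii), for every $X$ as in (ii) the set $r(P_\sigma[X])$ consists of the two elements of smallest index.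

\begin{lemma}\label{lem:rigid}
Let $\sigma,\tau$ be mixed, and write $w_0,w_1,\dots$ for the elements of $P_\tau$.
\begin{itemize}
\item[(i)] If $f\colon P_\sigma\to P_\tau$ is an isomorphism, then $f(v_i)=w_i$ for $i\ge2$ and $\sigma_j=\tau_j$ for $j\ge4$.
\item[(ii)] If $P_\sigma$ embeds in $P_\tau$, the image is $P_\tau[X]$ with $X=[m,\infty)$ or $X=\{k\}\cup[m,\infty)$, $k\le m-2$, and $\sigma_j=\tau_{j+s}$ for all $j\ge4$, where $s=m$, respectively $s=m-1$.
\item[(iii)] If $P_\sigma$ is minimal prime, then $\sigma^{(4)}$ is periodic.
\end{itemize}
\end{lemma}

\begin{proof}
(i) First, $f$ maps $\{v_0,v_1\}$ onto $\{w_0,w_1\}$. Delete $v_0$ and $f(v_0)$. The two remaining elements of smallest index are $v_1,v_2$ on one side and $f(v_1),w_2$ on the other, so $f(v_2)=w_2$. Let $n\ge2$ and suppose that $f$ maps $\{v_0,\dots,v_{n-1}\}$ onto $\{w_0,\dots,w_{n-1}\}$ and $v_n$ to $w_n$. Then $f$ restricts to an isomorphism between the tails from index $n$, so it maps $\{v_n,v_{n+1}\}$ onto $\{w_n,w_{n+1}\}$, and $f(v_{n+1})=w_{n+1}$. For $j\ge4$ the element $v_j$ is comparable to exactly one of $v_{j-1},v_{j-2}$, and that element is below $v_j$ if and only if $\sigma_j=+$. All three indices are at least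 $2$, so $f$ carries this configuration to the one for $w_j$, and $\sigma_j=\tau_j$.

(ii) The image is infinite and prime, so it has the stated form by Lemma~\ref{lem:Pprime}(ii). Apply (i) to the sequence given by Lemma~\ref{lem:Pprime}(iii).

(iii) The tail $P_\sigma[[1,\infty)]$ is prime, so $P_\sigma$ embeds in it. In (ii), with $\tau=\sigma$, we have $m\ge1$ in the first case and $k\ge1$, $m\ge3$ in the second. So $s\ge1$ and $\sigma_j=\sigma_{j+s}$ for $j\ge4$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
By Lemmas~\ref{lem:dim} and \ref{lem:Pprime}(i), $P_\sigma$ is countably infinite, prime and of dimension $2$. Let $P_\sigma[X]$ be infinite and prime. Then $X\supseteq[m,\infty)$ for some $m$. If $s$ is a period of $\sigma$ and $ts\ge m$, then $v_i\mapsto v_{i+ts}$ embeds $P_\sigma$ in $P_\sigma[X]$. So $P_\sigma$ is minimal prime; this is the place where periodicity is used.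

Lemma~\ref{lem:not19} applies to $P_\sigma$: infinite prime subposets are cofinite, and each $v_i$ is comparable to the infinitely many $v_j$, $j\ge i+2$, with $\mu_j=1$ and incomparable to the infinitely many with $\mu_j=0$. So none of the nineteen posets embeds in $P_\sigma$.

Let $\sigma,\tau$ be periodic and mixed, with common period $N$. If $P_\sigma$ embeds in $P_\tau$, Lemma~\ref{lem:rigid}(ii) gives $\sigma_j=\sigma_{j+4N}=\tau_{j+4N+s}=\tau_{j+s}$ for all $j$. Conversely $P_{\tau^{(s)}}$ is a tail of $P_\tau$. The sequences $(+^n-)^\omega$, $n\ge2$, are neither constant nor alternating, and no one is a shift of another because the longest run of $+$ has length $n$.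
\end{proof}

\section{The posets $U_\sigma$ and the equimorphy classes}\label{sec:U}

The inward family is more rigid than the outward one, and no mixedness is needed.

\begin{lemma}\label{lem:U}
\begin{itemize}
\item[(i)] $H_\lambda$ is prime for every $\lambda$, hence $U_\sigma$ is prime for every $\sigma$.
\item[(ii)] The infinite prime induced subposets of $U_\sigma$ are exactly the tails $\{u_i:i\ge m\}\cong U_{\sigma^{(m)}}$.
\item[(iii)] If $U_\sigma\cong U_\tau$ then $\sigma=\tau$. The poset $U_\sigma$ embeds in $U_\tau$ if and only if $\sigma$ is a shift of $\tau$.
\item[(iv)] $U_\sigma$ is minimal prime if and only if $\sigma$ is periodic.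
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $M$ be a module with $|M|\ge2$. If $u_i,u_j\in M$ with $1\le i<j$, then $\mathrm{adj}(u_{i-1},u_i)=1-\lambda_{i-1}$ and $\mathrm{adj}(u_{i-1},u_j)=\lambda_{i-1}$, so $u_{i-1}\in M$. If $M$ is infinite, this shows that $M$ is everything. If $M$ is finite, let $j\ge1$ be its largest index; then $u_0\in M$. The vertex $u_{j+2}\notin M$ gives $\lambda_0=\mathrm{adj}(u_0,u_{j+2})=\mathrm{adj}(u_j,u_{j+2})=\lambda_j$, and $u_{j+1}\notin M$ gives $\lambda_0=\mathrm{adj}(u_0,u_{j+1})=\mathrm{adj}(u_j,u_{j+1})=1-\lambda_j$, a contradiction.

(ii) Let $X\subseteq\omega$ be infinite, and let $l\notin X$ be larger than some element of $X$. For $i<l<j$ we have $j\ge i+2$, so the relation of $u_i$ to $u_j$ depends only on $i$. Hence $\{u_j:j\in X,\ j>l\}$ is an infinite proper autonomous subset of the poset induced on $X$. So a prime subposet is a tail, and tails are prime by (i).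

(iii) By (ii), $r(U_\sigma)=\{u_0\}$. So an isomorphism $U_\sigma\to U_\tau$ maps the first element to the first element and restricts to an isomorphism of the tails; by induction it preserves all indices. Now $u_i$ is comparable to exactly one of $u_{i+1},u_{i+2}$ and lies above it if and only if $\sigma_i=+$. Hence $\sigma=\tau$. The image of an embedding $U_\sigma\to U_\tau$ is a tail $U_{\tau^{(s)}}$ by (i) and (ii).

(iv) By (ii), $U_\sigma$ is minimal prime if and only if it embeds in each tail. If it embeds in $U_{\sigma^{(1)}}$, then $\sigma=\sigma^{(1+s)}$ for some $s\ge0$ by (iii). If $\sigma$ has period $s$, the tails from the multiples of $s$ are copies of $U_\sigma$.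
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}(c)]
The statements about $P_\sigma,P_\tau$ and about $U_\sigma,U_\tau$ are Theorem~\ref{thm:answer} and Lemma~\ref{lem:U}(iii). The nineteen posets are pairwise incomparable by (N), and none is equimorphic to a $P_\sigma$ on the list by Theorem~\ref{thm:answer}. Let $\sigma$ be mixed. Then $\lambda_i=1$ for infinitely many $i$, and such a $u_i$ is comparable to all $u_j$ with $j\ge i+2$; also $\lambda_i=0$ for infinitely many $i$, and such a $u_i$ is incomparable to them. With Lemma~\ref{lem:U}(ii), Lemma~\ref{lem:not19} shows that none of the nineteen embeds in $U_\sigma$. Finally, suppose $U_\sigma$ embeds in $P_\tau$ with $\tau$ mixed. The image is cofinite by Lemma~\ref{lem:Pprime}(ii), so each of its elements is comparable to infinitely many and incomparable to infinitely many elements of the image. But $u_i$ is comparable to only finitely many elements if $\lambda_i=0$ and incomparable to only finitely many if $\lambda_i=1$. So no $U_\sigma$ is equimorphic to a $P_\tau$. There are countably many periodic sequences, and Theorem~\ref{thm:answer} gives infinitely many classes.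
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}(d)]
$P_\sigma$ is prime of dimension $2$ by Lemmas~\ref{lem:dim} and \ref{lem:Pprime}(i). An infinite minimal prime poset embedded in $P_\sigma$ is, by Lemma~\ref{lem:Pprime}, isomorphic to $P_\tau$ with $\tau$ mixed and $\tau^{(1)}$ a shift of $\sigma$. By Lemma~\ref{lem:rigid}(iii), $\tau^{(4)}$ is periodic, and it is a shift of $\sigma$. So $\sigma$ is eventually periodic.
\end{proof}

\section{Ladders and the eight graphs}\label{sec:ladders}

We turn to Theorem~\ref{thm:class}(a). It is convenient to forget orientations and work with the comparability graph, and to recover the orientations at the end. \emph{The eight graphs} are the comparability graphs of $Q_1(\omega)$, $P_1(\omega)$, $P_c(C)$, $P_{ab}(C)$, $P_{a/b}(C)$ for $C\in\{\omega,\omega^*\}$.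

\begin{proposition}\label{prop:graphs}
Let $<_x$ and $<_y$ be linear orders on an infinite set $V$, and let $G$ be the graph on $V$ in which $u\sim v$ if and only if the two orders agree on $u,v$. If $G$ is prime, then $G$ contains one of the eight graphs, or $G_\mu$ for some $\mu$, or $H_\lambda$ for some $\lambda$.
\end{proposition}

The plan is as follows. An infinite set of points in the plane contains monotone sequences, and these have limits. Seen from a limit point $z$, every vertex lies in one of four quadrants, and the quadrant tells whether the vertex is adjacent to the late terms of the sequence. If all vertices give the same answer for each limit point, then the graph grows outward from any pair of vertices in finite layers, and K\"onig's lemma yields $G_\mu$ (Section~\ref{sec:limits}). Otherwise we fix a limit point $z$ at which the answers differ. The absence of the eight graphs isolates $z$ from the rest of the picture (Section~\ref{sec:local}), and we then find a sequence of vertices that approaches $z$ and induces $H_\lambda$ (Section~\ref{sec:walks}).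

We first describe the eight graphs in one language. A \emph{ladder} in a graph is a pair of sequences $(p_i)$, $(q_i)$ of distinct vertices, disjoint from each other, each a clique or an independent set, such that
\[
p_i\sim q_j\ \text{ for } i<j,\qquad p_i\not\sim q_j\ \text{ for } i>j .
\]
Nothing is required for $i=j$. The ladder is \emph{weak} if $p_i\sim q_i$ for all $i$ and \emph{strict} if $p_i\not\sim q_i$ for all $i$. Every ladder contains a weak one, $(p_{2i}),(q_{2i+1})$, and a strict one, $(p_{2i+1}),(q_{2i})$, and deleting the first $n$ terms of both sequences leaves a ladder. A ladder is \emph{split} if one sequence is a clique, called $K$, and the other is independent, called $S$. A split ladder is \emph{contracting} if $K=(p_i)$ and \emph{expanding} if $K=(q_i)$; the names will be explained by the geometry in Section~\ref{sec:local}.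

\begin{lemma}\label{lem:eight}
A graph contains one of the eight graphs if and only if it contains one of the following configurations.
\begin{itemize}
\item[(1)] A ladder whose sequences are both independent or both cliques.
\item[(2)] A split ladder and a vertex $c$ adjacent to all of $S$ and none of $K$.
\item[(3)] A split ladder and vertices $a\sim b$, with $a$ adjacent to all of $K$ and none of $S$, and $b$ adjacent to none of $K\cup S$.
\item[(4)] A split ladder and vertices $a\not\sim b$, with $a$ as in \textup{(3)} and $b$ adjacent to all of $K\cup S$.
\end{itemize}
A graph contains one of the eight graphs if and only if its complement does.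
\end{lemma}

\begin{proof}
Index $E$ by $0,1,2,\dots$, increasingly for $\omega$ and decreasingly for $\omega^*$. With $p_i=(i,0)$ and $q_i=(i,1)$, the graph $\operatorname{Comp}(Q_1(\omega))$ is the weak ladder of two independent sets and $\operatorname{Comp}(P_1(\omega))$ is the strict ladder of two cliques. In $\operatorname{Comp}(B(C))$ the set $K=E\times\{0\}$ is a clique and $S=E\times\{1\}$ is independent. For $C=\omega$ we have $(i,0)\sim(j,1)$ if and only if $i\le j$, which is the weak contracting ladder with $p_i=(i,0)$. For $C=\omega^*$ we have $(j,1)\sim(i,0)$ if and only if $j\le i$, which is the weak expanding ladder with $p_j=(j,1)$. Removing the relations $(x,0)<(x,1)$ makes these ladders strict. So $\operatorname{Comp}(P_c(C))$ and $\operatorname{Comp}(P_{ab}(C))$ are (2) and (3) with a weak ladder and $\operatorname{Comp}(P_{a/b}(C))$ is (4) with a strict ladder. Since every ladder contains a weak and a strict one of the same kind, the first claim follows.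

If $(p_i),(q_i)$ is a ladder of a graph, then $(q_i),(p_i)$ is a ladder of the complement, with cliques and independent sets exchanged. So complementation preserves (1). In (2)--(4) it exchanges $K$ and $S$. In the complement, $c$ is adjacent to all of the old $K$, which is the new $S$, and to none of the new $K$; and $a$ is adjacent to all of the old $S$, which is the new $K$, and to none of the new $S$. Hence (2) is preserved, and (3) and (4) are exchanged.
\end{proof}

\medskip\noindent\textbf{Standing assumption.} Until the end of Section~\ref{sec:walks}, $V$, $<_x$, $<_y$, $G$ are as in Proposition~\ref{prop:graphs}, the graph $G$ is prime, and it contains none of the eight graphs.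

\medskip\noindent\textbf{Symmetries.} Interchanging $<_x$ and $<_y$ does not change $G$. Reversing one of the two orders replaces $G$ by its complement. By Lemma~\ref{lem:eight} the standing assumption is invariant under these operations, which generate the eight symmetries of the square. All geometric notions defined below are invariant under them, and we use them to reduce cases.

\medskip
A split ladder alone is not prime: in the weak contracting ladder each tail $\{p_i,q_i:i\ge n\}$ is a module, and in the weak expanding ladder each initial part $\{p_i,q_i:i<n\}$ is a module. So a prime graph may contain a split ladder only together with further vertices. The configurations (2)--(4) forbid most ways of attaching them, and the next lemma records what is left.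

\begin{lemma}\label{lem:types}
Let $K=(k_i)$, $S=(s_i)$ be the sequences of a split ladder in $G$, and suppose that for every $v\in V$ the values $\mathrm{adj}(v,k_i)$ and $\mathrm{adj}(v,s_i)$ are eventually constant, equal to $\varepsilon_K(v)$ and $\varepsilon_S(v)$.
\begin{itemize}
\item[(i)] If the ladder is expanding, then $\varepsilon_K\equiv1$ and $\varepsilon_S\equiv0$ on $V$.
\item[(ii)] If the ladder is contracting, there is at most one $w\in V$ with $\varepsilon_K(w)\ne\varepsilon_S(w)$, and if $w$ exists, then $\mathrm{adj}(w,v)=\varepsilon_K(v)=\varepsilon_S(v)$ for all $v\ne w$.
\end{itemize}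
\end{lemma}

\begin{proof}
Call $(\varepsilon_K(v),\varepsilon_S(v))$ the \emph{type} of $v$. Given finitely many vertices, we can delete initial terms of the ladder so that these vertices are not on the ladder and their adjacency to all of $K$ and $S$ is given by their types. A vertex of type $(0,1)$ then gives configuration (2). Adjacent vertices of types $(1,0)$ and $(0,0)$ give (3). Nonadjacent vertices of types $(1,0)$ and $(1,1)$ give (4). All three are excluded. Let $T$ be the set of vertices of type $(1,0)$. Then $T=\{v:\varepsilon_K(v)\ne\varepsilon_S(v)\}$, and a vertex $v\notin T$ is adjacent to all of $T$ if it has type $(1,1)$ and to none of $T$ if it has type $(0,0)$. So $T$ is a module.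

In an expanding ladder $p_i\in S$ is adjacent to all later $q_j\in K$, and $q_j\in K$ is adjacent to no later $p_i\in S$. So all vertices of the ladder have type $(1,0)$, the module $T$ is infinite, and $T=V$ by primality. In a contracting ladder $p_i\in K$ is adjacent to all later $q_j\in S$, so it has type $(1,1)$. Then $T\ne V$, and $|T|\le1$ by primality.
\end{proof}

\section{Limit points and the outward case}\label{sec:limits}

The orders $<_x$, $<_y$ are abstract, so limits are taken in cuts. Let $V'\subseteq V$ be cofinite. A \emph{cut} $\xi$ of $(V',<_x)$ is a partition of $V'$ into an initial segment $I$ and a final segment $F$, either of which may be empty. We write $v<\xi$ for $v\in I$ and $v>\xi$ for $v\in F$. Cuts are linearly ordered by inclusion of their initial segments, and if $\xi<\xi'$ there is $v\in V'$ with $\xi<v<\xi'$. Cuts of $(V',<_y)$ are defined in the same way, and the name of the cut will tell which order is meant: $\xi,\alpha,\beta$ for $x$ and $\eta,\gamma,\delta$ for $y$. A \emph{point} of $V'$ is a pair $z=(\xi,\eta)$. It divides $V'$ into the \emph{quadrants} $SW$ ($v<\xi$, $v<\eta$), $NE$ ($v>\xi$, $v>\eta$), $NW$ ($v<\xi$, $v>\eta$) and $SE$ ($v>\xi$, $v<\eta$).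 Put
\[
\varepsilon_z(v)=1\ \text{ for } v\in SW\cup NE,\qquad \varepsilon_z(v)=0\ \text{ for } v\in NW\cup SE .
\]
This is the adjacency that $v$ would have to $z$ if $z$ were a vertex.

A \emph{monotone sequence} is an infinite sequence $b=(b_i)$ of vertices that is strictly monotone in $<_x$ and in $<_y$. By Ramsey's theorem, applied to the four ways in which a later term can lie relative to an earlier one, every sequence of distinct vertices has a monotone subsequence. ``Almost all'' means all but finitely many. If $b$ is monotone, every $v\in V$ is $x$-below almost all $b_i$ or $x$-above almost all $b_i$, and the same holds in $y$. So $\mathrm{adj}(v,b_i)$ is eventually constant, with a value that we call $\varepsilon_b(v)$. If $b$ lies in $V'$, its \emph{limit} in $V'$ is the point $z=(\xi,\eta)$ with $v<\xi$ if and only if $v<_xb_i$ for almost all $i$, and $v<\eta$ if and only if $v<_yb_i$ for almost all $i$. We write $b\to z$. Then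
\[
\varepsilon_b=\varepsilon_z\quad\text{on } V'.
\]
The terms of $b$ lie below $\xi$ if $b$ is $x$-increasing and above $\xi$ if $b$ is $x$-decreasing, and the same holds for $\eta$. So $b$ lies in a single quadrant of its limit.

The function $\varepsilon_b$ separates the two families. In $P_\sigma$, a monotone sequence $b=(v_{j_t})$ has $\mathrm{adj}(v_i,v_{j_t})=\mu_{j_t}$ for large $t$, whatever $i$ is, so $\varepsilon_b$ is constant. In $U_\sigma$ every monotone sequence has $\varepsilon_b(u_i)=\lambda_i$, which is not constant unless $\sigma$ is constant or alternating.

We use K\"onig's lemma in this form: if $L_1,L_2,\dots$ are disjoint finite nonempty sets and every element of $L_{n+1}$ has a \emph{parent} in $L_n$, then there are $t_n\in L_n$ such that $t_n$ is the parent of $t_{n+1}$ for all $n$.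

\begin{lemma}\label{lem:outward}
If $\varepsilon_b$ is constant on $V$ for every monotone sequence $b$, then $G$ contains $G_\mu$ for some $\mu$.
\end{lemma}

\begin{proof}
Let $X_0$ be a set of two vertices and $X_{n+1}=X_n\cup\{v\notin X_n:v\text{ splits }X_n\}$. A vertex that splits $\bigcup_nX_n$ splits some $X_n$, so $\bigcup_nX_n$ is a module, and it equals $V$ by primality.

All $X_n$ are finite. Otherwise let $X_n$ be finite and $X_{n+1}$ infinite. Infinitely many $v\in X_{n+1}\setminus X_n$ have the same neighbors in $X_n$, so there are $f,f'\in X_n$ such that all these $v$ are adjacent to $f$ and not to $f'$. A monotone sequence $b$ among them has $\varepsilon_b(f)=1$ and $\varepsilon_b(f')=0$, against the hypothesis.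

The sets $L_n=X_n\setminus X_{n-1}$, $n\ge1$, are therefore finite. They are nonempty, since $X_n=X_{n-1}$ would give $V=X_{n-1}$. A vertex $v\in L_{n+1}$, $n\ge1$, splits $X_n$ but not $X_{n-1}$. So it has the same adjacency to all of $X_{n-1}$ and the opposite adjacency to some vertex of $L_n$, which we choose as its parent. Let $t_1,t_2,\dots$ be given by K\"onig's lemma. Put $v_j=t_{j+1}$, and for $j\ge1$ let $\mu_j$ be the adjacency of $t_{j+1}$ to $X_{j-1}$. Then $\mathrm{adj}(v_j,v_{j-1})=1-\mu_j$, and $\mathrm{adj}(v_j,v_i)=\mu_j$ for $i\le j-2$ because $v_i=t_{i+1}\in X_{j-1}$.
\end{proof}

\section{Isolating a limit point}\label{sec:local}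

Assume from now on that $\varepsilon_b$ is not constant for some monotone sequence $b$. We want boxes $W_0\supseteq W_1\supseteq\cdots$ shrinking to the limit of $b$ such that a vertex outside $W_m$ sees all of $W_{m+1}$ as it sees the limit. There is one obstruction: the limit may be occupied by a vertex.

\begin{example}\label{ex:center}
Take the inward spiral $U_\sigma$, $\sigma=(++--)^\omega$, with the orders of Lemma~\ref{lem:dim}, and add a center $w$ that lies, in each order, on the same side of $u_i$ as the $u_j$ with $j\ge i+2$. The elements $u_{4t+2}$ approach $w$ from the southwest and the elements $u_{4t+3}$ from the northwest. As cuts of the enlarged set, the two sequences have the same limit $\xi$ in $x$, but their limits in $y$ are the cuts just below and just above $w$. Small boxes around the limit $z$ of $(u_{4t+2})$ contain nothing that is $y$-above $w$, so they miss the elements $u_{4t+3}$, although these come arbitrarily close to $\xi$ in $x$. After $w$ is deleted the two limits coincide.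
\end{example}

This suggests deleting the vertices that behave like the limit. A pair $(\Omega,z)$ is \emph{admissible} if $\Omega\subseteq V$ is finite, $z$ is the limit in $V'=V\setminus\Omega$ of a monotone sequence in $V'$, the function $\varepsilon_z$ is not constant on $V'$, and
\[
\mathrm{adj}(u,v)=\varepsilon_z(v)\qquad\text{for all } u\in\Omega,\ v\in V'.
\]
The last condition makes $\Omega$ a module, so $|\Omega|\le1$. By our assumption $(\emptyset,\lim b)$ is admissible. \emph{Fix an admissible pair $(\Omega,z)$ with $|\Omega|$ maximal}, and write $V'=V\setminus\Omega$, $z=(\xi,\eta)$, $\varepsilon=\varepsilon_z$.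

\subsection*{Boxes}
Call the left side \emph{active} if some monotone sequence $b\to z$ in $V'$ is $x$-increasing. In this case let $\alpha_n$ be the cut just below $b_n$ for one such sequence, with initial segment $\{v:v<_xb_n\}$. Then $\alpha_0<\alpha_1<\dots<\xi$, and every $v<\xi$ satisfies $v<\alpha_n$ for almost all $n$. If the left side is not active, let $\alpha_n=\xi$ for all $n$. Define in the same way cuts $\beta_n\ge\xi$ for the right side ($x$-decreasing sequences), $\gamma_n\le\eta$ for the lower side and $\delta_n\ge\eta$ for the upper side. Let
\[
A_n=\{v\in V':\alpha_n<v<\beta_n\},\qquad B_n=\{v\in V':\gamma_n<v<\delta_n\},\qquad W_n=A_n\cap B_n .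
\]
The strips $A_n$, $B_n$ and the boxes $W_n$ decrease with $n$, and they have two properties.
\begin{itemize}
\item[(W1)] $\bigcap_nA_n=\bigcap_nB_n=\bigcap_nW_n=\emptyset$. Indeed, a vertex $v<\xi$ is below $\alpha_n$ for almost all $n$, whether or not the left side is active; the other three sides are symmetric.
\item[(W2)] If $b\to z$ is monotone, almost all $b_i$ lie in $W_n$; so $W_n$ is infinite. Indeed, if $b$ is $x$-increasing, then the left side is active, there is $v$ with $\alpha_n<v<\xi$, and $v<_xb_i<\xi\le\beta_n$ for almost all $i$; the other three directions are symmetric.
\end{itemize}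

\begin{lemma}\label{lem:local}
For every $m$ there is $n>m$ with $A_n\cup B_n\subseteq W_m$.
\end{lemma}

\begin{proof}
Suppose this fails for $m$. Then for every $n>m$ some vertex outside $W_m$ lies in $A_n$ or in $B_n$, on one of the two sides of $\xi$ or $\eta$. Interchanging the axes and reversing $<_x$ if necessary, we may assume that for infinitely many $n>m$ there is $q_n\in V'\setminus W_m$ with $\alpha_n<q_n<\xi$. In particular the left side is active. Every $v<\xi$ is below $\alpha_n$, hence $x$-below $q_n$, for almost all of these $n$. So no vertex occurs infinitely often among the $q_n$, and a monotone subsequence is $x$-increasing with $x$-limit $\xi$. Call it $q=(q_i)$. Its terms lie in $A_m$ but not in $W_m$, so each is below $\gamma_m$ or above $\delta_m$. Passing to a subsequence and reversing $<_y$ if necessary, we may assume $q_i>\delta_m$ for all $i$.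

Let $p\to z$ be monotone and $x$-increasing. By (W2) we may assume $p_i\in W_m$, so $p_i<\delta_m<q_j$, that is $p_i<_yq_j$, for all $i,j$. Both sequences increase to $\xi$ in $x$, so after passing to subsequences
\[
p_0<_xq_0<_xp_1<_xq_1<_x\cdots .
\]
Then $p_i\sim q_j$ if and only if $p_i<_xq_j$, that is $i\le j$. An $x$-increasing monotone sequence is a clique if it is $y$-increasing and independent if it is $y$-decreasing. So $(p_i),(q_i)$ is a ladder, and by Lemma~\ref{lem:eight}(1) it is split. It is expanding if $p$ descends and $q$ ascends in $y$, so that the two sequences move apart, and contracting if they move toward each other. Lemma~\ref{lem:types} applies because both sequences are monotone.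

In the expanding case $\varepsilon_p$ is constant on $V$ by Lemma~\ref{lem:types}(i). But $\varepsilon_p=\varepsilon$ on $V'$, which is not constant. This is where the choice of $z$ is used.

So $p$ is $y$-increasing, with all $p_i<\eta$, and $q$ is $y$-decreasing to a cut $\eta'$. A vertex below $\delta_m$ is $y$-below all $q_i$, so $\eta'\ge\delta_m\ge\eta$. We claim $\eta'>\eta$. If the upper side is active, then $\delta_m>\eta$. If it is not, then $\eta'=\eta$ is impossible, since it would make $q$ a $y$-decreasing sequence with limit $z$. Choose $w\in V'$ with $\eta<w<\eta'$. Then $p_i<_yw<_yq_j$ for all $i,j$, while in $x$ the vertex $w$ lies on the same side of almost all $p_i$ and almost all $q_j$, namely below them if $w<\xi$ and above them if $w>\xi$. Hence $\varepsilon_p(w)\ne\varepsilon_q(w)$, and Lemma~\ref{lem:types}(ii) gives $\mathrm{adj}(w,v)=\varepsilon_p(v)$ for all $v\ne w$.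

Let $V''=V'\setminus\{w\}$ and let $z''$ be the limit of $p$ in $V''$. On $V''$ we have $\varepsilon_{z''}=\varepsilon_p=\varepsilon$. This function is not constant on $V''$, because $p_0\in SW$ and $q_0\in NW$ with respect to $z$, and both differ from $w$. Every vertex of $\Omega\cup\{w\}$ has adjacency $\varepsilon_{z''}(v)$ to $v\in V''$. So $(\Omega\cup\{w\},z'')$ is admissible, contrary to the maximality of $|\Omega|$.
\end{proof}

Choose $n_0$ with $W_{n_0}\ne V'$, which is possible by (W1), let $n_{m+1}$ be given by Lemma~\ref{lem:local} for $n_m$, and renumber along $n_0<n_1<\cdots$. Properties (W1) and (W2) persist, $W_0\ne V'$, and we have (Figure~\ref{fig:local}):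
\begin{itemize}
\item[(L)] $A_{m+1}\cup B_{m+1}\subseteq W_m$ for all $m$. Consequently $\mathrm{adj}(u,v)=\varepsilon(u)$ for all $u\in V'\setminus W_m$ and $v\in W_{m+1}$.
\end{itemize}
For the consequence, note that $u\notin A_{m+1}$. So either $u<\alpha_{m+1}\le\xi$, and then $u<\xi$ and $u<_xv$, or $u>\beta_{m+1}\ge\xi$, and then $u>\xi$ and $u>_xv$. The same holds in $y$, so $v$ and $z$ lie in the same direction from $u$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\fill[gray!30] (-0.6,-3) rectangle (0.6,3);
\fill[gray!30] (-3,-0.6) rectangle (3,0.6);
\fill[white] (-1.7,-1.7) rectangle (1.7,1.7);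
\draw[thick] (-1.7,-1.7) rectangle (1.7,1.7);
\draw[thick] (-0.6,-0.6) rectangle (0.6,0.6);
\draw (0,0) circle (2pt) node[right] {$z$};
\node at (-1.2,1.3) {$W_m$};
\node at (0,-0.95) {$W_{m+1}$};
\fill (2.3,1.1) circle (2.5pt) node[right] {$u$};
\end{tikzpicture}
\caption{Property (L), drawn for a limit point $z$ that is approached from all four sides. The shaded parts of the horizontal and vertical strips through the box $W_{m+1}$ contain no vertex. So a vertex $u$ outside $W_m$ sees every vertex of $W_{m+1}$ in the same diagonal direction as $z$.}
\label{fig:local}
\end{figure}

\section{Walks to the limit point}\label{sec:walks}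

In $H_\lambda$, with $\varepsilon(u_i)=\lambda_i$, the vertex $u_{i+1}$ is the only later vertex that $u_i$ treats differently from the limit. We turn this into a definition. For distinct $u,v\in V'$ draw an \emph{arrow} $u\to v$ if $\mathrm{adj}(u,v)\ne\varepsilon(u)$. Say that $u$ \emph{lies between $v$ and $z$ in $x$} if $v<_xu<\xi$ or $\xi<u<_xv$, and define the same for $y$ with $\eta$. The value $\mathrm{adj}(u,v)$ is $1$ when $v$ is on the same side of $u$ in both orders, and $\varepsilon(u)$ is $1$ when $z$ is. Comparing the side of $v$ with the side of $z$ in each order gives:
\begin{itemize}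
\item[(A)] $u\to v$ if and only if $u$ lies between $v$ and $z$ in exactly one of the two orders.
\end{itemize}
Reversing one order complements both $\mathrm{adj}$ and $\varepsilon$, so arrows are invariant under the symmetries. \emph{Path} and \emph{walk} refer to arrows; a path may consist of one vertex. Let $D_k=W_k\setminus W_{k+1}$. Property (L) says that arrows move inward by at most one layer:
\begin{itemize}
\item[(L$'$)] If $u\notin W_m$ and $u\to v$, then $v\notin W_{m+1}$.
\item[(E)] If a path starts outside $W_m$ and ends in $W_m$, then the successor of its last vertex outside $W_m$ lies in $D_m$, and from there on the path stays in $W_m$.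
\end{itemize}
Here (E) follows from (L$'$). An infinite walk $t_0\to t_1\to\cdots$ \emph{tends to $z$} if for each $n$ almost all $t_i$ lie in $W_n$.

\begin{lemma}\label{lem:walk}
If some infinite walk tends to $z$, then $G$ contains $H_\lambda$ for some $\lambda$.
\end{lemma}

\begin{proof}
Let $T$ be the set of vertices of the walk. It is infinite by (W1), and only finitely many of its elements lie outside each $W_n$. Each $u\in T$ lies outside some $W_m$, so by (L$'$) it has arrows to only finitely many elements of $T$. Let $L_i$ be the set of vertices of $T$ at directed distance $i$ from $t_0$ inside $T$. The sets $L_i$ are finite and cover $T$, and if one were empty all later ones would be; so all are nonempty. Every vertex of $L_{i+1}$ receives an arrow from a parent in $L_i$. K\"onig's lemma gives $u_0\to u_1\to\cdots$ with $u_i\in L_{i+1}$. An arrow $u_i\to u_j$ with $j\ge i+2$ would shorten the distance to $u_j$. Hence $\mathrm{adj}(u_i,u_{i+1})=1-\varepsilon(u_i)$ and $\mathrm{adj}(u_i,u_j)=\varepsilon(u_i)$ for $j\ge i+2$. This is $H_\lambda$ with $\lambda_i=\varepsilon(u_i)$.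
\end{proof}

Primality supplies finite paths to every depth.

\begin{lemma}\label{lem:reach}
For every $v\in V'$ and every $n$ there is a path from $v$ to a vertex of $W_n$.
\end{lemma}

\begin{proof}
Let $R\supseteq W_n$ be the set of vertices of $V'$ with such a path. A vertex $v\in V'\setminus R$ has no arrow into $R$, so $\mathrm{adj}(v,r)=\varepsilon(v)$ for $r\in R$; and $\mathrm{adj}(v,u)=\varepsilon(v)$ for $u\in\Omega$ by admissibility. So $R\cup\Omega$ is an infinite module, and it equals $V$.
\end{proof}

It remains to assemble these finite paths into one walk that tends to $z$. Nothing so far makes the layers $D_k$ finite, so K\"onig's lemma does not apply, and a path to a deep box may first have to leave the box in which it starts. The plane provides a substitute for compactness. Either long paths can be found inside one quadrant, where arrows are symmetric and paths can be joined; or in each layer some single vertex starts arbitrarily deep paths. Call a quadrant $Q$ of $z$ \emph{passable} if there is an $l$ such that for infinitely many $n$, and hence for all $n$, some path inside $Q$ leads from a vertex outside $W_l$ to a vertex of $W_n$.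

\begin{lemma}\label{lem:passable}
If some quadrant is passable, then some infinite walk tends to $z$.
\end{lemma}

\begin{proof}
By symmetry let the quadrant be $SW$. Order $V$ by the intersection of $<_x$ and $<_y$. For distinct $u,v\in SW$, the vertex $u$ lies between $v$ and $z$ in $x$ if and only if $v<_xu$, and in $y$ if and only if $v<_yu$. By (A), $u\to v$ if and only if $u$ and $v$ are incomparable. So inside $SW$ arrows can be reversed. Moreover $W_m\cap SW$ is closed upward in $SW$: if $u\in W_m\cap SW$, $v\in SW$ and $u<v$, then $\alpha_m<v<\xi\le\beta_m$ and $\gamma_m<v<\eta\le\delta_m$.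

For $m\ge l$ take a path in $SW$ from outside $W_l$, hence outside $W_m$, to $W_{m+2}$. By (E) it has a final segment $\pi_m\subseteq W_m\cap SW$ that starts at a vertex $d_m\in D_m$ and ends in $W_{m+2}$.

We claim that $\pi_m$ and $\pi_{m+1}$ share a vertex or contain two incomparable vertices, one in each. Suppose not. Then every vertex of $\pi_{m+1}$ is strictly above or strictly below every vertex of $\pi_m$. A vertex $q$ of $\pi_{m+1}$ that is above some vertex of $\pi_m$ and below another would lie strictly between two consecutive vertices of $\pi_m$, which are incomparable. So $q$ is above all of $\pi_m$ or below all of $\pi_m$. If $q$ is above all of $\pi_m$ and $q'$ below, then $q'<q$, so this does not happen for consecutive vertices of $\pi_{m+1}$. Hence one path is entirely above the other. If $\pi_{m+1}$ is above $\pi_m$, then $d_{m+1}\notin W_{m+2}$ is above the end of $\pi_m$, which is in $W_{m+2}$. If $\pi_m$ is above $\pi_{m+1}$, then $d_m\notin W_{m+1}$ is above $d_{m+1}\in W_{m+1}$. Both contradict upward closure.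

Since arrows in $SW$ can be reversed, there is a walk from $d_m$ to $d_{m+1}\ne d_m$ inside $\pi_m\cup\pi_{m+1}\subseteq W_m$. The concatenation of these walks for $m\ge l$ tends to $z$.
\end{proof}

For $d\in D_k$ let $h(d)\in\omega\cup\{\infty\}$ be the supremum of the $n$ such that some path inside $W_k$ leads from $d$ to $W_n$.

\begin{lemma}\label{lem:obstacle}
Suppose no quadrant is passable. If $Y\subseteq D_k$ and $\sup_{d\in Y}h(d)=\infty$, then $h(d)=\infty$ for some $d\in Y$.
\end{lemma}

\begin{proof}
Suppose $h$ is finite on $Y$. Choose $e_0,e_1,\dots\in Y$ with $n_j=h(e_j)$ strictly increasing and $n_0\ge k+2$, all in the same quadrant, by symmetry in $NE$. Let $R_j$ be a path in $W_k$ from $e_j$ to $W_{n_j}$. The idea is that $R_j$ must not touch the vertex $e_{j+1}$, which reaches deeper than $e_j$, and that this confines $R_j$.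

Fix $j$, put $e=e_{j+1}$ and write $R_j=(r_0\to r_1\to\dots\to r_m)$ with $r_0=e_j$. No $r_t$ equals $e$ or has an arrow to $e$, since otherwise we could continue along $R_{j+1}$ inside $W_k$ and get $h(e_j)\ge n_{j+1}>n_j$. As $e\notin W_{k+1}$, property (L) gives $e\notin A_{k+2}\cup B_{k+2}$, and as $e\in NE$ this means
\[
e>\beta_{k+2}\qquad\text{and}\qquad e>\delta_{k+2}.
\]
Call $r_t$ \emph{low}, \emph{middle} or \emph{high in $x$} according to whether $r_t<\xi$, or $\xi<r_t<_xe$, or $e<_xr_t$, and define the same in $y$. The vertex $r_t$ lies between $e$ and $z$ in an order exactly when it is middle in that order. Since $r_t\not\to e$, (A) shows that $r_t$ is middle in both orders, in which case we call it \emph{inner}, or middle in neither. We note three facts.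
\begin{itemize}
\item[(1)] A vertex that is high in some order is above $\beta_{k+2}$ or above $\delta_{k+2}$, so it is outside $W_{k+2}$.
\item[(2)] If $r_t$ is not inner, then $r_{t+1}$ is not inner. Indeed, by (A) the vertex $r_t$ lies between $r_{t+1}$ and $z$ in some order, say $x$. If $r_t$ is low in $x$, then $r_{t+1}<_xr_t<\xi$, and $r_{t+1}$ is low in $x$. If $r_t$ is high in $x$, then $e<_xr_t<_xr_{t+1}$, and $r_{t+1}$ is high in $x$.
\item[(3)] An inner vertex has no arrow to a vertex of $SW$. Indeed, it lies in $NE$, so it lies between $v$ and $z$ in $x$ only if $v>\xi$, and in $y$ only if $v>\eta$.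
\end{itemize}
Since $r_m\in W_{n_j}\subseteq W_{k+2}$, fact (1) shows that $r_m$ is inner or low in both orders.

If $r_m$ is inner, then by (2) all $r_t$ are inner, and $R_j$ is a path inside $NE$ from $e_j\notin W_{k+1}\supseteq W_{k+3}$ to $W_{n_j}$.

If $r_m$ is low in both orders, then $r_m\in SW$, whereas $r_0\in NE$. Let $r_t$ be the last vertex outside $SW$. By (3) it is not inner, and it is not low in both orders, so it is high in some order. By (1) and (L$'$), $r_t\notin W_{k+2}$ and $r_{t+1}\notin W_{k+3}$. So $r_{t+1}\to\dots\to r_m$ is a path inside $SW$ from outside $W_{k+3}$ to $W_{n_j}$.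

One of the two cases occurs for infinitely many $j$, and $n_j\to\infty$. So $NE$ or $SW$ is passable with $l=k+3$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:impassable}
If no quadrant is passable, then some infinite walk tends to $z$.
\end{lemma}

\begin{proof}
We construct $d_k\in D_k$ with $h(d_k)=\infty$ and paths from $d_k$ to $d_{k+1}$ inside $W_k$; their concatenation tends to $z$. Let $v\in V'\setminus W_0$. For each $n$, Lemma~\ref{lem:reach} gives a path from $v$ to $W_n$, and (E) with $m=0$ gives a vertex $d\in D_0$ on it with $h(d)\ge n$. So $h$ is unbounded on $D_0$, and Lemma~\ref{lem:obstacle} gives $d_0$. Suppose $d_k$ is constructed, and let $Y$ be the set of vertices of $D_{k+1}$ that can be reached from $d_k$ by a path inside $W_k$. For $n\ge k+1$ take a path in $W_k$ from $d_k\notin W_{k+1}$ to $W_n$. By (E) with $m=k+1$ it passes through some $d\in Y$ with $h(d)\ge n$. Lemma~\ref{lem:obstacle} gives $d_{k+1}\in Y$ with $h(d_{k+1})=\infty$.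
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:graphs}]
Suppose $G$ contains none of the eight graphs. If $\varepsilon_b$ is constant for every monotone sequence $b$, then $G$ contains some $G_\mu$ by Lemma~\ref{lem:outward}. Otherwise there is an admissible pair, and we fix one with $|\Omega|$ maximal. By Lemmas~\ref{lem:passable} and \ref{lem:impassable} some infinite walk tends to $z$, and by Lemma~\ref{lem:walk} the graph $G$ contains some $H_\lambda$.
\end{proof}

\section{The classification}\label{sec:final}

To pass between posets and graphs we use two published results, due to Gallai (1967) for finite graphs; for the general case see Kelly \cite{Kelly}. A \emph{transitive orientation} of a graph is a partial order on its vertex set whose comparability graph is the given graph.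
\begin{itemize}
\item[(K1)] A poset $P$ is prime if and only if $\operatorname{Comp}(P)$ is prime.
\item[(K2)] A prime comparability graph has exactly two transitive orientations, dual to each other.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:class}(a)]
Let $P$ be an infinite prime poset of dimension $2$, the intersection of $<_x$ and $<_y$. The graph $G$ of Proposition~\ref{prop:graphs} is $\operatorname{Comp}(P)$, which is prime by (K1). If $G$ contains a prime graph $\operatorname{Comp}(Z)$, then the order of $P$ restricts to a transitive orientation of it, so $P$ embeds $Z$ or $Z^*$ by (K2). We go through the conclusions of Proposition~\ref{prop:graphs}.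

Suppose $G$ contains one of the eight graphs, $\operatorname{Comp}(T)$. It is prime by (N) and (K1), and $T,T^*\in\mathcal L$.

Suppose $G$ contains $H_\lambda$. It is prime by Lemma~\ref{lem:U}(i) and equals $\operatorname{Comp}(U_\sigma)$ for a suitable $\sigma$. So $P$ embeds $U_\sigma$ or $U_{-\sigma}$.

Suppose $G$ contains $G_\mu$. If $\mu$ is mixed, then $G_\mu$ is prime by Lemma~\ref{lem:Pprime}(i) and equals $\operatorname{Comp}(P_\sigma)$ for a mixed $\sigma$, so $P$ embeds $P_\sigma$ or $P_{-\sigma}$. If $\mu$ is not mixed, it is eventually constant. A tail of $G_\mu$ is then the one-way infinite path or its complement, which is $H_\lambda$ with constant $\lambda$, and the previous case applies.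
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}(b)]
The posets listed are countably infinite, of dimension $2$ and minimal prime by (N), Theorem~\ref{thm:answer}, and Lemmas~\ref{lem:dim} and \ref{lem:U}(iv).

Conversely let $P$ be countably infinite, minimal prime and of dimension $2$. By (a), $P$ has an induced subposet $Z$ isomorphic to a poset named in (a). All of these are countably infinite and prime, so $P$ embeds in $Z$ by minimality, and $P$ and $Z$ are equimorphic. Moreover $Z$ is minimal prime: an infinite prime subposet $Y$ of $Z$ is a prime subposet of $P$ of the same cardinality, so $Y$ embeds $P$ and hence $Z$.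

If $Z$ is one of the nineteen posets, we are done. If $Z\cong U_\sigma$, then $\sigma$ is periodic by Lemma~\ref{lem:U}(iv). Either $\sigma$ is mixed and $Z$ is on the list, or $\sigma$ is constant or alternating and $Z$ is $P_2^*$, $P_2$ or a one-way infinite fence, which is equimorphic to $Q_2$. If $Z\cong P_\sigma$ with $\sigma$ mixed, then $\tau=\sigma^{(4)}$ is periodic by Lemma~\ref{lem:rigid}(iii), and it is mixed. The tail of $P_\sigma$ from index $4$ is $P_\tau$, and it is prime, so it embeds the minimal prime poset $P_\sigma$. Hence $P$, $Z$ and $P_\tau$ are equimorphic.
\end{proof}

\begin{thebibliography}{9}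

\bibitem{Kelly}
D. Kelly, \emph{Comparability graphs}, in: Graphs and Order, ed. I. Rival, Reidel, 1985, pp.~3--40.

\bibitem{PZ}
Maurice Pouzet and Imed Zaguia, \emph{On minimal prime graphs and posets}, arXiv:0812.1276 (2008).

\end{thebibliography}
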